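\title{Lipschitz-free $p$-spaces over subsets of $p$-metric spaces, and random retractions of trees}

\begin{abstract}
Let $0<p\le 1$, let $M$ be a pointed $p$-metric space and let $N\subset M$ contain the base point. We prove that the canonical map $\mathcal F_p(N)\to\mathcal F_p(M)$ between Lipschitz-free $p$-spaces is an isomorphic embedding whose inverse has norm at most $(2e)^{1/p}$. For $0<p<1$ the best constant lies between $2^{1/p}$ and $(2e)^{1/p}$, and it tends to $2e$ as $p\to1^-$. The proof reduces the problem to forests and then uses a random retraction of a finite tree onto a set of its vertices that expands distances on average by a factor of at most $2e$; this factor is optimal.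
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Lipschitz-free $p$-spaces}
Let $0<p\le1$. A \emph{$p$-metric space} is a set $M$ with a map $d\colon M\times M\to[0,\infty)$ that satisfies the axioms of a metric, except that the triangle inequality is replaced by $d(x,z)^p\le d(x,y)^p+d(y,z)^p$. Equivalently, $\rho=d^p$ is a metric. Every metric $\rho$ arises in this way, from $d=\rho^{1/p}$, and we will describe examples by giving $\rho$. The space is \emph{pointed} if a base point $0\in M$ is fixed.

Let $\mathcal P(M)$ be the real vector space spanned by formal elements $\delta(x)$, $x\in M$, which are linearly independent for $x\ne0$, while $\delta(0)=0$. For $\mu\in\mathcal P(M)$ let $\|\mu\|_M$ be the infimum of $(\sum_j|a_j|^p)^{1/p}$ over all ways of writing $\mu$ as a finite sum $\sum_ja_j\,(\delta(x_j)-\delta(y_j))/d(x_j,y_j)$ with $a_j\in\mathbb R$ and $x_j\ne y_j$ in $M$. It is known that this is a $p$-norm: it is homogeneous, vanishes only at $\mu=0$, and satisfies $\|\mu+\nu\|_M^p\le\|\mu\|_M^p+\|\nu\|_M^p$. Thus $\|\mu-\nu\|_M^p$ is a metric on $\mathcal P(M)$,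 and the completion is the \emph{Lipschitz-free $p$-space} $\mathcal F_p(M)$. The substitution $b_j=a_j/d(x_j,y_j)$ gives the formula that we use throughout:
\begin{equation}\label{eq:cost}
\|\mu\|_M^p=\inf\Big\{\sum_j|b_j|^p\rho(x_j,y_j)\;:\;\mu=\sum_jb_j\big(\delta(x_j)-\delta(y_j)\big)\Big\}.
\end{equation}
We call a finite sum $\mu=\sum_jb_j(\delta(x_j)-\delta(y_j))$ with $x_j,y_j\in M$ a \emph{representation of $\mu$ in $M$}, and $\sum_j|b_j|^p\rho(x_j,y_j)$ its \emph{cost}. Terms with $x_j=y_j$ may be allowed, since they change neither sum.

Formula \eqref{eq:cost} is a transport problem. The term $b(\delta(x)-\delta(y))$ ships mass $|b|$ between $x$ and $y$ at the price $|b|^p\rho(x,y)$. The coefficients of $\mu$ prescribe the net mass to be collected at each point other than $0$, and the base point absorbs any amount. For $p<1$ the price is strictly concave in the mass, so it pays to gather mass at a junction and to ship it onward in bulk.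

\subsection*{The canonical map}
Let $0\in N\subset M$, where $N$ carries the restricted $p$-metric and the same base point. We regard $\mathcal P(N)$ as a subspace of $\mathcal P(M)$. A representation in $N$ is a representation in $M$, so $\|\mu\|_M\le\|\mu\|_N$ for $\mu\in\mathcal P(N)$, and the inclusion extends uniquely to a linear map
$$L=L[N,M;p]\colon\mathcal F_p(N)\to\mathcal F_p(M)$$
of norm at most $1$. It is an \emph{isomorphic embedding} if $\|L\mu\|_M\ge c\|\mu\|_N$ for some $c>0$ and all $\mu\in\mathcal F_p(N)$; then $L^{-1}$ denotes its inverse, defined on the range of $L$. In the language of transport, $\|L^{-1}\|^p$ is the largest factor that can be saved when all mass sits in $N$ and the points of $M\setminus N$ become available as junctions.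

For $p=1$ nothing can be saved. A linear functional $\varphi$ on $\mathcal P(M)$ satisfies $|\varphi|\le\|\cdot\|_M$ exactly when $f(x)=\varphi(\delta(x))$ is $1$-Lipschitz, so by the Hahn--Banach theorem $\|\mu\|_M$ is computed by the $1$-Lipschitz functions with $f(0)=0$. Such a function $f$ on $N$ extends to a $1$-Lipschitz function on $M$, namely $x\mapsto\inf_{y\in N}(f(y)+d(x,y))$. Hence $L$ is an isometry.

For $p<1$ this argument breaks down completely. Take $M=[0,1]$ with $d(x,y)=|x-y|^{1/p}$. If $\varphi$ is a bounded functional on $\mathcal F_p(M)$, then $f(x)=\varphi(\delta(x))$ satisfies $|f(x)-f(y)|\le\|\varphi\|\,|x-y|^{1/p}$, so $f'=0$, and $\varphi=0$. Nevertheless, by a theorem of Cuth and Raunig, if $d$ is a metric on $M$, then $L$ is an isomorphic embedding with $\|L^{-1}\|\le1500\cdot18^{1/p}$. A metric is a $p$-metric, because $(s+t)^p\le s^p+t^p$ for $s,t\ge0$, but the interval above shows that the converse fails. The following problem is posed in \cite{AA}.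

\medskip
\noindent\textbf{Problem.} \emph{Let $0<p<1$, let $M$ be a pointed $p$-metric space and let $0\in N\subset M$. Is $L[N,M;p]$ an isomorphic embedding? If so, is $\|L^{-1}\|$ bounded by a constant that depends only on $p$?}
\medskip

A single well-placed junction already saves a factor arbitrarily close to $2$ in the cost (Example~\ref{ex:hub}). Junctions can be nested over many scales, and one may fear that the savings multiply. They do not.

\begin{theorem}\label{thm:A}
Let $0<p\le1$, let $M$ be a pointed $p$-metric space and let $0\in N\subset M$. Then $L[N,M;p]$ is an isomorphic embedding and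
$$\|L^{-1}\|\le(2e)^{1/p}.$$
\end{theorem}

Both questions therefore have a positive answer. The theorem contains the metric case and improves the bound $1500\cdot18^{1/p}$. To measure how sharp it is, put
$$\kappa(p)=\sup\|L[N,M;p]^{-1}\|^p,$$
where the supremum runs over all pointed $p$-metric spaces $M$ and all $0\in N\subset M$ with $N\ne\{0\}$. The best constant in the problem is $C_*(p)=\kappa(p)^{1/p}$.

\begin{theorem}\label{thm:B}
For every $0<p<1$ we have $2\le\kappa(p)\le2e$, that is, $2^{1/p}\le C_*(p)\le(2e)^{1/p}$. Moreover
$$\lim_{p\to1^-}\kappa(p)=\lim_{p\to1^-}C_*(p)=2e.$$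
In particular, $2e$ cannot be replaced by a smaller constant independent of $p$.
\end{theorem}

Since $\kappa(1)=1$ by the duality argument, $\kappa$ jumps at $p=1$. We do not determine $\kappa(p)$ exactly for individual $p\in(0,1)$. The constant $2e$ comes from a statement about trees in which $p$ does not appear. The \emph{path metric} of a tree with positive edge lengths assigns to two vertices the total length of the path that joins them.

\begin{theorem}\label{thm:C}
Let $T=(V,E)$ be a finite tree with positive edge lengths and path metric $\tau$, and let $\emptyset\ne S\subset V$. There are maps $r_\theta\colon V\to S$, $\theta\in[0,1)$, such that $r_\theta(s)=s$ for $s\in S$, the map $\theta\mapsto r_\theta(v)$ is Borel for each $v\in V$, and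
\begin{equation}\label{eq:stretch}
\int_0^1\tau\big(r_\theta(v),r_\theta(w)\big)\,d\theta\le2e\,\tau(v,w)\qquad(v,w\in V).
\end{equation}
The constant $2e$ is optimal among constants valid for all finite trees.
\end{theorem}

Section~\ref{sec:forests} shows that only representations supported on forests matter. Section~\ref{sec:averaging} derives Theorem~\ref{thm:A} from \eqref{eq:stretch}, and Section~\ref{sec:trees} constructs the maps $r_\theta$. Section~\ref{sec:lower} treats the limit $p\to1^-$, which also yields the optimality in Theorem~\ref{thm:C}.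

\section{Reduction to forests}\label{sec:forests}

The infimum in \eqref{eq:cost} runs over arbitrary networks in $M$, about whose geometry we know nothing. Concavity removes all cycles from such a network, and the geometry of $M$ can then be replaced by that of a tree.

\begin{lemma}\label{lem:forest}
Let $0<p\le1$, let $0\in N\subset M$, and let $\mu\in\mathcal P(N)\setminus\{0\}$ have a representation in $M$ of cost $A$. Then there are a finite forest $(V,E)$ with $V\subset M$ and without isolated vertices, an orientation $\gamma=(\gamma^-,\gamma^+)$ of each edge, and reals $f_\gamma\ne0$ such that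
\begin{equation}\label{eq:forest}
\mu=\sum_{\gamma\in E}f_\gamma\big(\delta(\gamma^+)-\delta(\gamma^-)\big),\qquad\sum_{\gamma\in E}|f_\gamma|^p\rho(\gamma^+,\gamma^-)\le A,
\end{equation}
and every vertex of degree $1$ lies in $N$.
\end{lemma}

\begin{proof}
Reversing a pair $(x_j,y_j)$ and changing the sign of $b_j$ alters neither the sum nor the cost. Two terms on the same pair can then be merged without increasing the cost, since $|b+b'|^p\le|b|^p+|b'|^p$, and terms equal to zero can be dropped. So \eqref{eq:forest} holds for some finite simple graph with oriented edges and nonzero coefficients, whose vertices are the endpoints of its edges. Among all such graphs take one with the fewest edges.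

Suppose that it contains a cycle $\gamma_1,\dots,\gamma_k$. After reversing some edges we may assume that the cycle is oriented consistently, so that $\sum_i(\delta(\gamma_i^+)-\delta(\gamma_i^-))=0$. Write $f_i=f_{\gamma_i}$. For every real $t$, replacing each $f_i$ by $f_i+t$ still represents $\mu$, and the cycle now contributes
$$g(t)=\sum_{i=1}^k|t+f_i|^p\rho(\gamma_i^+,\gamma_i^-)$$
to the cost. Let $Z=\{-f_1,\dots,-f_k\}$. Every term of $g$ decreases on $(-\infty,\min Z]$ and increases on $[\max Z,\infty)$. On a closed interval between consecutive points of $Z$ each $|t+f_i|$ is affine, so each term of $g$ is concave; hence $g$ is concave there and attains its minimum over the interval at an endpoint. So $g$ attains its minimum over $\mathbb R$ at some $t_0\in Z$. Then $g(t_0)\le g(0)$, and at least one coefficient $f_i+t_0$ vanishes. Dropping the vanishing terms gives a graph with fewer edges and cost at most $A$, a contradiction. The graph is a forest.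

Let $x\notin N$ be a vertex; then $x\ne0$, and the coefficient of $\delta(x)$ in $\mu$ is $0$. If $x$ had degree $1$, with edge $\gamma$, then its coefficient in \eqref{eq:forest} would be $\pm f_\gamma\ne0$, contrary to linear independence.
\end{proof}

The hypothesis $p\le1$ entered twice, in the merging and in the concavity of $g$. For $p>1$ the infimum in \eqref{eq:cost} is $0$: splitting a term into $k$ equal parts multiplies its cost by $k^{1-p}$.

Lower bounds for $\kappa(p)$ come from the inequality
\begin{equation}\label{eq:ratio}
\kappa(p)\ge\|\mu\|_N^p\,/\,\|\mu\|_M^p\qquad(\mu\in\mathcal P(N)\setminus\{0\}),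
\end{equation}
so they need lower bounds for $\|\mu\|_N$, and duality is not available. For the element that puts unit mass at every point, Lemma~\ref{lem:forest} turns the norm into a finite minimum. Let $N=\Lambda\cup\{0\}$ be finite, with $0\notin\Lambda\ne\emptyset$. For a tree $\Gamma$ with vertex set $N$, rooted at $0$, let $\hat v$ be the parent of $v\in\Lambda$ and let $s(v)\ge1$ be the number of vertices in the subtree below $v$, including $v$.

\begin{lemma}\label{lem:spanning}
Let $\mu=\sum_{u\in\Lambda}\delta(u)$. Then $\|\mu\|_N^p$ is the minimum, over all trees $\Gamma$ with vertex set $N$, of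
\begin{equation}\label{eq:treecost}
A(\Gamma)=\sum_{v\in\Lambda}s(v)^p\rho(v,\hat v).
\end{equation}
\end{lemma}

\begin{proof}
Given $\Gamma$, the coefficient of $\delta(v)$ in $\sum_{w\in\Lambda}s(w)(\delta(w)-\delta(\hat w))$ is $s(v)$ minus the sum of $s(w)$ over the children $w$ of $v$, which is $1$. So this sum represents $\mu$, with cost $A(\Gamma)$.

Conversely, by Lemma~\ref{lem:forest} with $M=N$ it suffices to show that a forest representation \eqref{eq:forest} of $\mu$ in $N$ has cost $A(\Gamma)$ for some $\Gamma$. Every $u\in\Lambda$ has coefficient $1$, so it is a vertex. For a nonempty set $W\subset\Lambda$, add the coefficients of $\delta(w)$, $w\in W$, on both sides of \eqref{eq:forest}: the left side gives $|W|$, and on the right side an edge $\gamma$ contributes $\pm f_\gamma$ if exactly one of its ends lies in $W$, and $0$ otherwise. If $W$ were a component of the forest not containing $0$, we would get $|W|=0$. So every component contains $0$, and the forest is a tree $\Gamma$ with vertex set $N$. If $W$ is the subtree below $v$, only the edge $\gamma$ from $v$ to $\hat v$ leaves $W$, and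 $|f_\gamma|=s(v)$.
\end{proof}

\begin{example}[One hub]\label{ex:hub}
Let $0<p<1$ and $M=\{c,0,x_1,\dots,x_n\}$. Let $\rho(c,y)=1$ for $y\ne c$ and let all other distances between distinct points be $2$. This is a metric, although $d=\rho^{1/p}$ is not, since $2^{1/p}>1+1$. Let $N=M\setminus\{c\}$ and $\mu=\sum_{i=1}^n\delta(x_i)$. Gathering the mass at $c$,
$$\mu=\sum_{i=1}^n\big(\delta(x_i)-\delta(c)\big)+n\big(\delta(c)-\delta(0)\big),$$
costs $n+n^p$. In $N$ each of the $n$ terms of \eqref{eq:treecost} is at least $2$, so $\|\mu\|_N^p\ge2n$. By \eqref{eq:ratio}, $\kappa(p)\ge2n/(n+n^p)$, and since $p<1$ the right side tends to $2$ as $n\to\infty$. Hence $\kappa(p)\ge2$.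
\end{example}

\section{Averaging over retractions}\label{sec:averaging}

We must turn a representation in $M$ into one in $N$ of comparable cost. A map $r$ from the vertices of the representation into $N$ that fixes the vertices already in $N$ does the first half: replace each $\delta(x)$ by $\delta(r(x))$. The cost is then controlled if $r$ expands $\rho$ by a bounded factor along each edge. A single map cannot always do this.

\begin{example}[A path]\label{ex:path}
Let $V=\{0,1,\dots,n\}$ with $\tau(v,w)=|v-w|$ and $S=\{0,n\}$. A map $r\colon V\to S$ that fixes $0$ and $n$ sends the ends of some edge, which has length $1$, to points at distance $n$. Now choose the place of the jump at random: for $\theta\in[0,1)$ let $r_\theta(v)=0$ if $v\le\theta n$ and $r_\theta(v)=n$ otherwise. For $v<w$ the images differ exactly when $v/n\le\theta<w/n$, so $\int_0^1\tau(r_\theta(v),r_\theta(w))\,d\theta=n\cdot(w-v)/n=\tau(v,w)$.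
\end{example}

An average bound is all that we need. The retraction leaves the coefficients $f_\gamma$ unchanged, and for fixed coefficients the cost $\sum_\gamma|f_\gamma|^p\rho(\gamma^+,\gamma^-)$ is linear in the distances $\rho$, whatever $p$ is. Call a constant $K$ \emph{admissible} if for every finite tree $T$ and every $S$ as in Theorem~\ref{thm:C} there are maps $r_\theta$ as in that theorem with $K$ in place of $2e$ in \eqref{eq:stretch}.

\begin{proposition}\label{prop:transfer}
Let $K$ be admissible, let $0<p\le1$, let $M$ be a pointed $p$-metric space and let $0\in N\subset M$. Then $\|\mu\|_N^p\le K\|L\mu\|_M^p$ for all $\mu\in\mathcal F_p(N)$.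
\end{proposition}

\begin{proof}
Let $\mu\in\mathcal P(N)\setminus\{0\}$ and $\eta>0$. Apply Lemma~\ref{lem:forest} to a representation of $\mu$ in $M$ of cost at most $\|\mu\|_M^p+\eta$. Each component $(V_i,E_i)$ of the resulting forest $(V,E)$ is a finite tree with at least one edge. It has a vertex of degree $1$, and so $S_i=V_i\cap N\ne\emptyset$. Give each edge $\gamma\in E_i$ the length $\rho(\gamma^+,\gamma^-)>0$ and let $\tau_i$ be the path metric. Then $\tau_i(\gamma^+,\gamma^-)=\rho(\gamma^+,\gamma^-)$ for $\gamma\in E_i$, and $\rho\le\tau_i$ on $V_i$ by the triangle inequality for $\rho$, which is the only property of $M$ that we use. Take the maps given by admissibility on each pair $(V_i,S_i)$ and combine them, for each $\theta$, into one map $r_\theta\colon V\to V\cap N$.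

Let $R_\theta$ be the linear map from the span of $\{\delta(v):v\in V\}$ to $\mathcal P(N)$ with $R_\theta\delta(v)=\delta(r_\theta(v))$ for $v\in V\setminus\{0\}$. If $0\in V$, the same formula holds for $v=0$, because $0\in N$ and hence $r_\theta(0)=0$. The element $\mu$ lies in $\mathcal P(N)$ and, by \eqref{eq:forest}, in the span of the $\delta(v)$ with $v\in V$. By linear independence it is a combination of elements $\delta(x)$ with $x\in V\cap N$, and these are fixed by $R_\theta$. Applying $R_\theta$ to \eqref{eq:forest} gives
$$\mu=\sum_{\gamma\in E}f_\gamma\big(\delta(r_\theta(\gamma^+))-\delta(r_\theta(\gamma^-))\big),$$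
a representation in $N$. By \eqref{eq:cost} and $\rho\le\tau_i$,
$$\|\mu\|_N^p\le\sum_i\sum_{\gamma\in E_i}|f_\gamma|^p\,\tau_i\big(r_\theta(\gamma^+),r_\theta(\gamma^-)\big)\qquad(0\le\theta<1).$$
The left side does not depend on $\theta$. Integrating over $[0,1)$ we obtain
$$\|\mu\|_N^p\le K\sum_{\gamma\in E}|f_\gamma|^p\rho(\gamma^+,\gamma^-)\le K\big(\|\mu\|_M^p+\eta\big).$$
Let $\eta\to0$. The inequality now holds on $\mathcal P(N)$, which is dense in $\mathcal F_p(N)$. Both sides are continuous in $\mu$, because $L$ is bounded and a $p$-norm satisfies $\big|\|\mu\|^p-\|\nu\|^p\big|\le\|\mu-\nu\|^p$.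
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Section~\ref{sec:trees}, which concerns trees only, shows that $2e$ is admissible. Proposition~\ref{prop:transfer} then gives $\|L\mu\|_M\ge(2e)^{-1/p}\|\mu\|_N$ on $\mathcal F_p(N)$.
\end{proof}

\section{Random retractions of trees}\label{sec:trees}

We prove that $2e$ is admissible, which is the first assertion of Theorem~\ref{thm:C}.

\subsection*{Setting and idea}
To place jumps at random positions we need the points inside the edges. Let $\mathbb T$ be the geometric realization of $T$: each edge is replaced by a segment of the given length, and the segments are glued at the vertices. Any two points $x,y\in\mathbb T$ are joined by a unique arc $[x,y]$. Its length $\tau(x,y)$ is a metric on $\mathbb T$ that extends the path metric of $V$, the arc $[x,y]$ is isometric to the interval $[0,\tau(x,y)]$, and $[x,z]\subset[x,y]\cup[y,z]$ for all $x,y,z$. We write $ds$ for arclength. Let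
$$D(x)=\min_{s\in S}\tau(x,s).$$
This function is $1$-Lipschitz and vanishes exactly on $S$. Fix an ordering of $S$ and let $\sigma(x)$ be the first $s\in S$ with $\tau(x,s)=D(x)$. Each set $\{x:\tau(x,s)=D(x)\}$ is closed, so $\sigma$ is Borel.

The nearest-point map $\sigma$ is a retraction, but it jumps at fixed places, as in the middle of the path of Example~\ref{ex:path}. Instead we cut $\mathbb T\setminus S$ at random points and send each piece as a whole to $\sigma(y)$, for one point $y$ of the piece. How dense should the cuts be? If the pieces near a cut point $z$ have size comparable with $D(z)$, then the retraction jumps at $z$ by a multiple of $D(z)$. For this the cuts must have density at least of order $ds/D$. On the other hand, a short arc of length $ds$ can afford a jump of size $D$ only with probability of order $ds/D$. So the density should be exactly $ds/D$. We therefore measure distance from a root by $\int ds/D$ and cut at the integer levels of this quantity, shifted by a uniformly distributed $\theta$.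

\subsection*{The construction}
For $x,y\in\mathbb T\setminus S$ write $x\sim y$ if $[x,y]\cap S=\emptyset$. This is an equivalence relation, since $[x,z]\subset[x,y]\cup[y,z]$, and we call its classes \emph{regions}. Let $G$ be a region that contains a vertex, and fix a root $o\in G\cap V$. For $x\in G$ the arc $[o,x]$ lies in $G$, and $D$ is continuous and positive on it. Put
$$\Phi(x)=\int_{[o,x]}\frac{ds}{D}<\infty.$$
Along each arc $[o,x]$ the function $\Phi$ is continuous and strictly increasing from $\Phi(o)=0$, and $\Phi(x)-\Phi(y)=\int_{[y,x]}ds/D$ for $y\in[o,x]$.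

Let $\theta\in[0,1)$. The \emph{cut points} are the $z\in G$ with $\Phi(z)+\theta\in\mathbb Z$, and $\pi_\theta(x)$ will be the last cut point on the way from $o$ to $x$, or $o$ if there is none. Precisely, let $k=\lfloor\Phi(x)+\theta\rfloor\ge0$. Then $0\le\max\{k-\theta,0\}\le\Phi(x)$, and we let $\pi_\theta(x)$ be the unique point of $[o,x]$ with
\begin{equation}\label{eq:pi}
\Phi(\pi_\theta(x))=\max\{k-\theta,0\}.\qquad\text{Then}\quad0\le\Phi(x)-\Phi(\pi_\theta(x))<1,
\end{equation}
because $\Phi(x)<k+1-\theta$. Put $r_\theta(x)=\sigma(\pi_\theta(x))$ for $x\in G$, do this in every region that contains a vertex, and put $r_\theta(s)=s$ for $s\in S$. For fixed $x\in G$ the integer $k$ takes at most two values as $\theta$ runs through $[0,1)$, each on an interval, and on such an interval $\pi_\theta(x)$ depends continuously on $\theta$, since $\Phi$ has a continuous inverse on $[o,x]$. So $\theta\mapsto r_\theta(x)$ is Borel.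

\begin{example}[The construction on a segment]\label{ex:segment}
Let $\mathbb T=[0,2]$, let $0,1,2$ be among the vertices, let $S=\{0,2\}$ with $0$ first, and let $o=1$. Then $D(x)=\min\{x,2-x\}$ and $\Phi=-\log D$, and the cut points other than $o$ lie at the distances $e^{\theta-1},e^{\theta-2},\dots$ from the two ends. On $(0,1]$ we have $\sigma=0$, so $r_\theta=0$ there. For $x\in(1,2)$ there are two cases. If $D(x)>e^{\theta-1}$, then $\pi_\theta(x)=1$ and $r_\theta(x)=\sigma(1)=0$. Otherwise $\pi_\theta(x)\in(1,2)$ and $r_\theta(x)=2$. For $1\le x<y$ with $D(y)\ge1/e$, the images of $x$ and $y$ differ exactly when $1+\log D(y)\le\theta<1+\log D(x)$, and so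
$$\int_0^1\tau\big(r_\theta(x),r_\theta(y)\big)\,d\theta=2\log\frac{D(x)}{D(y)}.$$
For $D(y)=1/e$ and $\tau(x,y)=\ell$ this is $2\log(1+e\ell)$, which is asymptotic to $2e\,\ell$ as $\ell\to0$. So the estimates below lose nothing for this construction. On the segment itself the uniform jump of Example~\ref{ex:path} does better; the optimality in Theorem~\ref{thm:C} concerns all trees at once.
\end{example}

\subsection*{The estimates}
The first lemma says that an arc along which $\Phi$ grows by at most $1$ is short compared with $D$, and it bounds the jump at a cut point.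

\begin{lemma}\label{lem:jump}
Let $x\in G$ and $y\in[o,x]$ with $\Phi(x)-\Phi(y)\le1$. Then
$$\tau(x,\sigma(y))\le(2e-1)D(x)\qquad\text{and}\qquad\tau(\sigma(x),\sigma(y))\le2e\,D(x).$$
\end{lemma}

\begin{proof}
Let $\ell=\tau(x,y)$. The point of $[y,x]$ at distance $s$ from $x$ has $D\le D(x)+s$. Hence
$$1\ge\int_{[y,x]}\frac{ds}{D}\ge\int_0^\ell\frac{ds}{D(x)+s}=\log\frac{D(x)+\ell}{D(x)},$$
that is, $D(x)+\ell\le eD(x)$. Then $\ell\le(e-1)D(x)$ and $D(y)\le D(x)+\ell\le eD(x)$, so $\tau(x,\sigma(y))\le\ell+D(y)\le(2e-1)D(x)$. Adding $\tau(\sigma(x),x)=D(x)$ gives the second bound.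
\end{proof}

The second lemma adds up the jumps along an arc that points away from the root. The weight $D$ in the jump cancels against the density $1/D$ of the cuts.

\begin{lemma}\label{lem:radial}
Let $y\in G$ and $x\in[o,y]$. Then $\int_0^1\tau(r_\theta(x),r_\theta(y))\,d\theta\le2e\,\tau(x,y)$.
\end{lemma}

\begin{proof}
Fix $\theta$, and let $z_1,\dots,z_m$ be the cut points in $[x,y]\setminus\{x\}$, ordered from $x$ to $y$. They correspond to the integers in $(\Phi(x)+\theta,\Phi(y)+\theta]$. With $k=\lfloor\Phi(x)+\theta\rfloor$ we therefore have $\Phi(z_i)=k+i-\theta$ and $\lfloor\Phi(y)+\theta\rfloor=k+m$. We claim that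
\begin{equation}\label{eq:sumjumps}
\tau(r_\theta(x),r_\theta(y))\le2e\sum_{i=1}^mD(z_i).
\end{equation}
Put $z_0=\pi_\theta(x)$. It lies in $[o,x]\subset[o,y]$; here we use that arcs in a tree are unique. If $m=0$, then $z_0$ and $\pi_\theta(y)$ are points of $[o,y]$ with the same value of $\Phi$, so they coincide and the left side is $0$. If $m\ge1$, then $\pi_\theta(y)=z_m$ by \eqref{eq:pi}. Moreover $z_{i-1}\in[o,z_i]$ and $\Phi(z_i)-\Phi(z_{i-1})\le1$ for $1\le i\le m$: for $i\ge2$ the difference is $1$, and for $i=1$ we use $\Phi(z_0)\ge k-\theta$. Lemma~\ref{lem:jump} gives $\tau(\sigma(z_i),\sigma(z_{i-1}))\le2eD(z_i)$, and \eqref{eq:sumjumps} follows from the triangle inequality.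

For $u\in I=(\Phi(x),\Phi(y)]$ let $\psi(u)=D(z)$, where $z$ is the point of $[x,y]$ with $\Phi(z)=u$, and let $\psi=0$ outside $I$. The sum in \eqref{eq:sumjumps} equals $\sum_{j\in\mathbb Z}\psi(j-\theta)$. As $\theta$ runs through $[0,1)$, the number $j-\theta$ runs through $(j-1,j]$, and these intervals partition $\mathbb R$. Substituting $u=\Phi(z)$, $du=ds/D$, we get
$$\int_0^1\sum_{j\in\mathbb Z}\psi(j-\theta)\,d\theta=\int_I\psi(u)\,du=\int_{[x,y]}D\cdot\frac{ds}{D}=\tau(x,y).\qedhere$$
\end{proof}

\begin{proof}[Proof of \eqref{eq:stretch}]
The distance $\tau(v,w)$ is the sum of the lengths of the edges on the path from $v$ to $w$, so by the triangle inequality it suffices to treat adjacent vertices $v,w$. If $v,w\in S$, the integral equals $\tau(v,w)$.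

Let $v,w\notin S$. The edge $[v,w]$ contains no other vertex, so $v$ and $w$ lie in the same region $G$. Since the root $o$ is a vertex, one of $v,w$ lies on the arc from $o$ to the other, and Lemma~\ref{lem:radial} applies.

Let $v\notin S$ and $w\in S$. By \eqref{eq:pi}, Lemma~\ref{lem:jump} applies to $v$ and $\pi_\theta(v)$ and gives $\tau(v,r_\theta(v))\le(2e-1)D(v)\le(2e-1)\tau(v,w)$. Hence $\tau(r_\theta(v),r_\theta(w))=\tau(r_\theta(v),w)\le2e\,\tau(v,w)$ for every $\theta$.
\end{proof}

\begin{remark}[Where $2e$ comes from]\label{rem:step}
Suppose that we cut with step $a>0$, at the points with $\Phi+a\theta\in a\mathbb Z$. The proof of Lemma~\ref{lem:jump} bounds the jump by $D(x)+\ell+D(y)\le2(D(x)+\ell)\le2e^aD(x)$, and the last integral above becomes $\tau(x,y)/a$. The constant in Lemma~\ref{lem:radial} is then $2e^a/a$. The inequality $e^a\ge ea$, with equality only at $a=1$, shows that step $1$ is the best choice.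
\end{remark}

\section{The limit $p\to1^-$}\label{sec:lower}

To see the factor $e$ in a lower bound we stack the hubs of Example~\ref{ex:hub} over many scales that are close to each other.

\subsection*{The space}
Let $0<p<1$, let $b\ge2$ and $n\ge1$ be integers, and put
$$\lambda=b^{1-p}>1,\qquad B=b^n,\qquad h_0=0,\qquad h_i=\lambda^i\quad(1\le i\le n).$$
Take the rooted tree with levels $0,\dots,n$ in which level $n$ consists of the root $R$ and each vertex of level $i\ge1$ has $b$ children of level $i-1$. An edge between the levels $i$ and $i+1$ has length $h_{i+1}-h_i$. Attach one more vertex, the base point $0$, to $R$ by an edge of length $h_n$ (Figure~\ref{fig:tree}). Let $M$ be the set of vertices, $\rho$ the path metric and $d=\rho^{1/p}$. Let $\Lambda$ be the set of the $B$ vertices of level $0$, and put $N=\Lambda\cup\{0\}$ and $\mu=\sum_{u\in\Lambda}\delta(u)$.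

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \a in {0,2,4,6} {\draw (\a,0)--(\a+0.5,1.4)--(\a+1,0);}
\foreach \a in {0,4} {\draw (\a+0.5,1.4)--(\a+1.5,1.96)--(\a+2.5,1.4);}
\draw (1.5,1.96)--(3.5,2.74)--(5.5,1.96);
\draw (3.5,2.74) to[out=0,in=90] (8.5,0);
\foreach \a in {0,1,2,3,4,5,6,7,8.5} {\fill (\a,0) circle (2.2pt);}
\foreach \a in {0.5,2.5,4.5,6.5} {\draw[fill=white] (\a,1.4) circle (2.2pt);}
\foreach \a in {1.5,5.5} {\draw[fill=white] (\a,1.96) circle (2.2pt);}
\draw[fill=white] (3.5,2.74) circle (2.2pt) node[above] {$R$};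
\node[below] at (8.5,0) {$0$};
\node[below] at (3.5,-0.05) {$\Lambda$};
\draw (-0.8,0)--(-0.8,2.74);
\foreach \y/\t in {0/0,1.4/\lambda,1.96/\lambda^2,2.74/\lambda^3} {\draw (-0.8,\y)--(-0.9,\y) node[left] {$\t$};}
\end{tikzpicture}
\caption{The space $M$ for $b=2$, $n=3$. The length of an edge is the difference of the heights of its ends, shown on the left. The filled vertices form the subset $N=\Lambda\cup\{0\}$; the open vertices are the junctions available only in $M$.}
\label{fig:tree}
\end{figure}

For $u\in\Lambda$ and $0\le i\le n$ let $K_i(u)\subset\Lambda$ be the set of vertices of level $0$ below the ancestor of $u$ of level $i$. These \emph{clusters of level $i$} partition $\Lambda$ into sets of size $b^i$, and each is contained in a cluster of level $i+1$ when $i<n$. The \emph{level} of a pair of distinct $u,v\in\Lambda$ is the least $j$ with $K_j(u)=K_j(v)$, and the pair $(u,0)$ is given level $n$. In both cases a pair of level $j$ has $1\le j\le n$ and $\rho=2h_j$.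

The heights are chosen so that every scale contributes equally. The mass of a whole cluster of level $i$ travels at the price $(b^i)^p/b^i=\lambda^{-i}$ per unit of mass and length, and this discount offsets the distances of order $\lambda^i$ at that level.

\begin{lemma}\label{lem:upper}
$\|\mu\|_M^p\le B\big(\lambda+1+(n-1)(\lambda-1)\big)$.
\end{lemma}

\begin{proof}
Send the mass along the tree. For $w\in M\setminus\{0\}$ of level $i$ let $w'$ be its neighbor in the direction of $0$ and let $m(w)=b^i$. In $\sum_wm(w)(\delta(w)-\delta(w'))$ a vertex of level $0$ has coefficient $1$, and a vertex of level $i\ge1$ has coefficient $b^i-b\cdot b^{i-1}=0$, so the sum is $\mu$. There are $b^{n-i}$ vertices of level $i$, and $b^{n-i}b^{ip}=B\lambda^{-i}$. The cost is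
$$B\Big[\sum_{i=0}^{n-1}(h_{i+1}-h_i)\lambda^{-i}+h_n\lambda^{-n}\Big].$$
The term $i=0$ is $\lambda$, each of the terms $1\le i\le n-1$ is $\lambda-1$, and the last term is $1$.
\end{proof}

What can be done inside $N$? Let $a$ divide $n$ and gather the mass in $n/a$ stages. At stage $k=0,1,\dots$ one point in each cluster of level $ka$ holds the mass $b^{ka}$ and sends it to a chosen point of the enclosing cluster of level $(k+1)a$, or to $0$ at the last stage. Each stage costs at most $B\lambda^{-ka}\cdot2\lambda^{(k+1)a}=2B\lambda^a$, and the total is at most $2B\lambda^an/a$. For $n$ large and $\lambda$ close to $1$ the bound of Lemma~\ref{lem:upper} is about $Bn\log\lambda$, and the quotient of the two bounds is about $2e^y/y$ with $y=a\log\lambda$. This is the function of Remark~\ref{rem:step}, with minimum $2e$. The next lemma shows that no scheme does essentially better when $b$ is large. For fixed $\lambda=b^{1-p}$, large $b$ means that $p$ is close to $1$.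

\begin{lemma}\label{lem:lower}
For every $\varepsilon\in(0,1)$,
$$\|\mu\|_N^p\ge2enB\cdot\min\big\{1,\ (1-en^2\lambda^nb^{-\varepsilon})\,\lambda^{-\varepsilon}\log\lambda\big\}.$$
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:spanning} it suffices to bound $A=A(\Gamma)$ for an arbitrary tree $\Gamma$ with vertex set $N$, rooted at $0$. Let $j(v)$ be the level of the pair $(v,\hat v)$. We distribute the cost among the units of mass. For $u\in\Lambda$ let $P(u)$ be the set of vertices other than $0$ on the path in $\Gamma$ from $u$ to $0$. Then $s(v)$ is the number of $u\in\Lambda$ with $v\in P(u)$, and \eqref{eq:treecost} becomes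
\begin{equation}\label{eq:paths}
A=2\sum_{v\in\Lambda}s(v)\,s(v)^{-(1-p)}\lambda^{j(v)}=2\sum_{u\in\Lambda}\ \sum_{v\in P(u)}s(v)^{-(1-p)}\lambda^{j(v)}.
\end{equation}
If the path of $u$ left each cluster $K_i(u)$ from a vertex with $s(v)\le b^i$, then a step from level $i$ to level $j$ would contribute at least $\lambda^{j-i}$, as in the scheme above. The difficulty is that $\Gamma$ may route mass from outside a cluster through it and so obtain a larger discount. We show that this can happen in many clusters only if $\sum_vs(v)$ is large, which is expensive in itself. Put $H=en\lambda^n$.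

\emph{Case 1: $\sum_vs(v)\ge HB$.} Since $s(v)\le b^n$, we have $s(v)^{-(1-p)}\ge\lambda^{-n}$, and $\lambda^{j(v)}\ge1$. The first form of \eqref{eq:paths} gives $A\ge2\lambda^{-n}HB=2enB$.

\emph{Case 2: $\sum_vs(v)<HB$.} For $0\le i<n$ let $W_i=\{v\in\Lambda:s(v)>b^{i+\varepsilon}\}$. Then $|W_i|\le HBb^{-i-\varepsilon}$. If $K_i(u)$ contains a point $v\in W_i$, then $u\in K_i(v)$, so the number of such $u$ is at most $b^i|W_i|\le HBb^{-\varepsilon}$. Call $u\in\Lambda$ \emph{good} if
$$s(v)\le b^{i+\varepsilon}\qquad\text{for all }0\le i<n\text{ and all }v\in K_i(u).$$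
At least $B(1-nHb^{-\varepsilon})$ points are good.

Let $u$ be good, and let $u=v_0,v_1,\dots,v_m$ be the vertices of $P(u)$ in order, so that $v_{t+1}=\hat v_t$ for $t<m$, $\hat v_m=0$ and $j(v_m)=n$. We follow the steps at which the level reaches a new record. Put $i_0=0$. Given $i_k<n$, let $t_k$ be the least $t$ with $j(v_t)>i_k$, which exists because $j(v_m)=n$, and put $i_{k+1}=j(v_{t_k})$. The $i_k$ increase strictly, so $i_q=n$ for some $q\ge1$, and we stop there. Since $j(v_t)\le i_{k+1}$ for all $t\le t_k$, the indices $t_0<t_1<\dots<t_{q-1}$ are distinct. For $t<t_k$ the pair $(v_t,v_{t+1})$ has level at most $i_k$, so both points lie in the same cluster of level $i_k$. Hence $v_{t_k}\in K_{i_k}(u)$, and since $u$ is good, $s(v_{t_k})^{-(1-p)}\ge\lambda^{-i_k-\varepsilon}$. Keeping only the terms $v=v_{t_k}$ and using $e^y\ge ey$ with $y=(i_{k+1}-i_k)\log\lambda$, we get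
$$\sum_{v\in P(u)}s(v)^{-(1-p)}\lambda^{j(v)}\ge\lambda^{-\varepsilon}\sum_{k=0}^{q-1}\lambda^{i_{k+1}-i_k}\ge\lambda^{-\varepsilon}e\log\lambda\sum_{k=0}^{q-1}(i_{k+1}-i_k)=\lambda^{-\varepsilon}en\log\lambda.$$
Summing over the good $u$ in \eqref{eq:paths} gives $A\ge2enB\,(1-nHb^{-\varepsilon})\lambda^{-\varepsilon}\log\lambda$, and $nH=en^2\lambda^n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The bound $\kappa(p)\le2e$ is Theorem~\ref{thm:A}, and $\kappa(p)\ge2$ is Example~\ref{ex:hub}. It remains to show that $\liminf_{p\to1^-}\kappa(p)\ge2e$; then $\kappa(p)\to2e$, and $C_*(p)=\kappa(p)^{1/p}\to2e$ because $1/p\to1$.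

Fix $\lambda_0\in(1,e)$, an integer $n\ge1$ and $\varepsilon\in(0,1)$. For $p<1$ let $b=\lfloor\lambda_0^{1/(1-p)}\rfloor$ and $\lambda=b^{1-p}$. As $p\to1^-$ we have $b\to\infty$, so $b\ge2$ for $p$ close to $1$. Since $y/2\le\lfloor y\rfloor\le y$ for $y\ge1$, we have $2^{-(1-p)}\lambda_0\le\lambda\le\lambda_0$, so $\lambda\to\lambda_0$. By \eqref{eq:ratio} and Lemmas~\ref{lem:upper} and~\ref{lem:lower},
$$\kappa(p)\ge\frac{2en\cdot\min\{1,\ (1-en^2\lambda^nb^{-\varepsilon})\lambda^{-\varepsilon}\log\lambda\}}{\lambda+1+(n-1)(\lambda-1)}.$$
As $p\to1^-$, the term $en^2\lambda^nb^{-\varepsilon}$ tends to $0$, and the minimum tends to $\lambda_0^{-\varepsilon}\log\lambda_0$, which is less than $1$ because $1<\lambda_0<e$. Therefore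
$$\liminf_{p\to1^-}\kappa(p)\ge\frac{2en\,\lambda_0^{-\varepsilon}\log\lambda_0}{\lambda_0+1+(n-1)(\lambda_0-1)}.$$
The left side does not depend on $\varepsilon$, $n$ or $\lambda_0$. Letting $\varepsilon\to0$ and then $n\to\infty$ gives the lower bound $2e\log\lambda_0/(\lambda_0-1)$, which tends to $2e$ as $\lambda_0\to1^+$.
\end{proof}

\begin{proof}[Proof of the optimality in Theorem~\ref{thm:C}]
If some $K<2e$ were admissible, Proposition~\ref{prop:transfer} would give $\kappa(p)\le K$ for all $0<p<1$. This contradicts $\lim_{p\to1^-}\kappa(p)=2e$.
\end{proof}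

\begin{thebibliography}{1}
\bibitem{AA} Fernando Albiac and Jose L. Ansorena, \emph{On Banach envelopes and duals of Lipschitz-free $p$-spaces for $0<p<1$}, arXiv:2508.00490 (2025).
\end{thebibliography}
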